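# Pure exponential growth of mapping class groups

## 1. Spheres in a finitely generated group

Throughout, $G$ is a group and $A\subset G$ is a finite set that generates $G$ **as a monoid**: every element of $G$ is a product of elements of $A$. If one starts from an ordinary generating set $H$, one takes $A=H\cup H^{-1}$. The *word length* $|g|$ is the least $n$ such that $g$ is a product of $n$ elements of $A$. Put
$$B_n=\{g\in G: |g|\le n\},\qquad S_n=\{g\in G:|g|=n\},\qquad a_n=\#S_n .$$
For a generating set $H$ and $A=H\cup H^{-1}$ we also write $\mathcal G(n)=a_n$. The *growth rate* is $\lambda=\lim_{n\to\infty}(\#B_n)^{1/n}$, and $G$ has *exponential growth* if $\lambda>1$.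

**Definition (pure exponential growth).** $G$ has pure exponential growth with respect to its generating set if there is a constant $C>0$ with
$$\frac1C\le \frac{a_n}{\lambda^n}\le C\qquad\text{for all } n\ge 0 .$$

The growth rate only sees $a_n$ up to subexponential factors. Pure exponential growth says that no such factor is present: no $n$, no $\log n$, no $\sqrt n$.

**Example 1 (free group).** In $F_2=\langle a,b\rangle$ with $A=\{a^{\pm1},b^{\pm1}\}$, elements are reduced words. So $a_0=1$ and $a_n=4\cdot 3^{n-1}$ for $n\ge1$. Hence $\lambda=3$ and $a_n/3^n=4/3$ for $n\ge 1$: pure exponential growth.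

**Example 2 (a product of free groups).** In $F_2\times F_2$ with the standard generators, the length of a pair is the sum of the two lengths. So for $n\ge1$
$$a_n=2\cdot 4\cdot 3^{n-1}+\sum_{i=1}^{n-1}\left(4\cdot3^{i-1}\right)\left(4\cdot 3^{n-i-1}\right)=8\cdot3^{n-1}+16(n-1)3^{n-2}.$$
Hence $\lambda=3$ and $a_n/3^n=\frac83+\frac{16}{9}(n-1)\to\infty$. Pure exponential growth fails, by a linear factor.

## 2. Gromov products, loxodromic elements, acylindrical actions

**Definition (hyperbolic space).** In a metric space $(X,d)$ the *Gromov product* is
$$(x|y)_w=\tfrac12\big(d(x,w)+d(y,w)-d(x,y)\big).$$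
$X$ is *hyperbolic* if there is $\delta\ge0$ with
$$(x|z)_w\ \ge\ \min\{(x|y)_w,(y|z)_w\}-\delta\qquad\text{for all }x,y,z,w\in X. \tag{1}$$

By the triangle inequality, $0\le (x|y)_w\le\min\{d(x,w),d(y,w)\}$. Also $(x|x)_w=d(x,w)$.

*Example.* In a tree, $(x|y)_w$ is the distance from $w$ to the segment $[x,y]$, that is, how long the segments $[w,x]$ and $[w,y]$ run together. Inequality (1) holds with $\delta=0$. In the Cayley tree of $F_2$ with $w=1$, the product of two reduced words is the length of their common prefix: for instance $(ab|aa)_1=\frac12(2+2-2)=1$.

**Definition (boundary, loxodromic, independent).** Fix $o\in X$. A sequence $(x_n)$ *converges at infinity* if $(x_m|x_n)_o\to\infty$ as $m,n\to\infty$. Two such sequences are equivalent if $(x_n|y_n)_o\to\infty$; by (1) this is an equivalence relation, and $\partial X$ is the set of classes. Changing $o$ changes Gromov products by a bounded amount, so nothing depends on $o$. An isometry $f$ is *loxodromic* if the sequences $f^ko$ and $f^{-k}o$ ($k\to+\infty$) converge at infinity, to distinct points $f^{+}$ and $f^{-}$ of $\partial X$; these form the fixed-point pair of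 $f$. (In a geodesic hyperbolic space this is equivalent to $k\mapsto f^ko$ being a quasi-isometric embedding of $\mathbb Z$, by the textbook stability of quasi-geodesics.) Loxodromic elements are *independent* if their fixed-point pairs are disjoint.

Since $(x|x)_o=d(o,x)$, a loxodromic $f$ satisfies $d(o,f^ko)\to\infty$ as $k\to\pm\infty$. In particular $f$ has infinite order.

*Example.* On the Cayley tree of $F_2$, the elements $a,b,ab$ are pairwise independent loxodromics. Indeed a power of one and a power of another, taken with any signs, have a common prefix of length at most $1$ (for example $a^k$ and $abab\cdots$ share just $a$), so all their Gromov products at $1$ are at most $1$. The elements $a$ and $a^2$ are not independent.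

**Definition (acylindrical).** An isometric action of $G$ on $X$ is acylindrical if for each $r\ge0$ there are $R,N_0$ such that whenever $d(p,q)\ge R$, at most $N_0$ elements $u\in G$ satisfy both $d(p,up)\le r$ and $d(q,uq)\le r$.

So one point may be nearly fixed by infinitely many elements, but two far-apart points may not.

*Example.* A group with a finite generating set $H$ acts acylindrically on its Cayley graph, for every $r$ with $R=0$. Given $p$, pick a vertex $p'$ within distance $\frac12$. If $d(p,up)\le r$ then $d(p',up')\le r+1$, so $p'^{-1}up'$ lies in the ball of radius $r+1$, which is finite of a size independent of $p$.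

*Non-example.* Let $F_2\times F_2$ act on the Cayley tree of its first factor. The whole second factor fixes every point, so the action is not acylindrical.

**Definition (acylindrically hyperbolic).** An action on a hyperbolic space is *non-elementary* if its orbits accumulate at more than two points of $\partial X$. $G$ is acylindrically hyperbolic if it has a non-elementary acylindrical action on a geodesic hyperbolic space.

*Example.* $F_2$ acting on its Cayley tree: $a^{\pm},b^{\pm}$ are four limit points.

The structure theorem we use is the following.

**Fact A (Osin, *Acylindrically hyperbolic groups*, Trans. AMS 2016, Thm 1.1).** If $G$ acts acylindrically on a geodesic hyperbolic space, then exactly one of the following holds: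

1. orbits are bounded;
2. $G$ is virtually cyclic and contains a loxodromic element;
3. $G$ contains infinitely many pairwise independent loxodromic elements.

A non-elementary acylindrical action is always in case 3. In case 1 there are no limit points. In case 2, let $f$ be loxodromic. It has infinite order, so $G$ is a finite union of cosets $\langle f\rangle g_i$, and $d(f^kg_io,f^ko)=d(g_io,o)$ is bounded. So the only limit points are $f^{\pm}$.

## 3. Mapping classes, the curve graph, and the question

Let $\Sigma_g$ be a closed orientable surface of genus $g\ge 2$ and $\mathrm{Mod}(\Sigma_g)$ the group of isotopy classes of its orientation-preserving homeomorphisms. For a simple closed curve $c$, the *Dehn twist* $T_c$ cuts an annulus around $c$, rotates one side by a full turn, and reglues.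

**Definition (Humphries generators).** $H$ consists of the $2g+1$ twists $T_{c_0},\dots,T_{c_{2g}}$. Here $c_1,\dots,c_{2g}$ is a chain: $c_i$ and $c_{i+1}$ meet transversely in exactly one point, and $c_i,c_j$ are disjoint if $|i-j|\ge2$. The curve $c_0$ meets $c_4$ transversely in exactly one point and is disjoint from all other $c_i$. This configuration is determined up to homeomorphism, and the twists generate $\mathrm{Mod}(\Sigma_g)$.

*Example.* For $g=2$ there are five twists, about a chain $c_1,c_2,c_3,c_4$ and about $c_0$, which extends the chain past $c_4$.

**Definition (curve graph).** Let $S$ be a connected orientable surface of genus $g$ with $n$ punctures, no boundary, and $3g-3+n\ge2$. The vertices of $\mathcal C(S)$ are isotopy classes of essential simple closed curves (bounding neither a disc nor a once-punctured disc). Edges, of length $1$, join distinct classes with disjoint representatives.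

*Example.* On $\Sigma_g$, $g\ge2$, $c_1$ and $c_3$ are at distance $1$: they are disjoint, and they are not isotopic because $c_4$ has algebraic intersection $\pm1$ with $c_3$ and is disjoint from $c_1$. The curves $c_1$ and $c_2$ have algebraic intersection $\pm1$, so they cannot be made disjoint; $c_4$ is disjoint from both and isotopic to neither ($c_2$ meets $c_1$ once and misses $c_4$, while $c_1$ meets $c_2$ once and misses $c_4$). So $d(c_1,c_2)=2$.

*Example.* $T_{c_1}$ fixes the vertex $c_1$. All the powers $T_{c_1}^k$ are different group elements (checked in Section 4), so their word lengths are unbounded, yet none of them moves this vertex. Word length and displacement in $\mathcal C(S)$ are thus very different quantities. This will matter.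

**Fact B.** Let $3g-3+n\ge2$. The curve graph $\mathcal C(S)$ is hyperbolic, and pseudo-Anosov elements of $\mathrm{Mod}(S)$ act loxodromically on it (Masur–Minsky, Invent. Math. 1999, Thm 1.1 and Prop. 4.6). The action of $\mathrm{Mod}(S)$ on the vertices of $\mathcal C(S)$ is acylindrical (Bowditch, *Tight geodesics in the curve complex*, Invent. Math. 2008, Thm 1.3). Pseudo-Anosov elements exist (Thurston).

Here a pseudo-Anosov element is one represented by a homeomorphism that preserves two transverse measured foliations, stretching one and contracting the other by a factor $\mu>1$; the model is the linear map $\begin{pmatrix}2&1\\1&1\end{pmatrix}$ on the torus. We use only the two properties listed in Fact B.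

It is known that $\mathrm{Mod}(\Sigma_g)$ has exponential growth. The question, which comes from Yulan Qing and Giulio Tiozzo, "Excursions of generic geodesics in right-angled Artin groups and graph products", arXiv:1810.07891 (2018), is now:

> For which $g\ge2$ does $\mathrm{Mod}(\Sigma_g)$ have pure exponential growth with respect to the Humphries generating set $H$?

The answer is: for all of them.

**Theorem 1.** For every $g\ge2$ there is $C$ with $1\le\mathcal G(n)/\lambda^n\le C$ for all $n\ge0$, where $G=\mathrm{Mod}(\Sigma_g)$ and the generating set is $H$.

**Theorem 2.** Let $G$ be an acylindrically hyperbolic group and $A$ a finite set generating $G$ as a monoid. Then there is $C$ with $1\le a_n/\lambda^n\le C$ for all $n\ge0$.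

**Theorem 3.** Let $S$ be a connected orientable surface of genus $g$ with $n$ punctures and no boundary. Then $\mathrm{Mod}(S)$ is either finite (exactly when $g=0$, $n\le3$), or it has pure exponential growth with respect to every finite generating set.

All three follow from one statement.

**Proposition 4.** Let $G$ be an infinite group acting acylindrically by isometries on a hyperbolic space $X$ with three pairwise independent loxodromic elements $f_1,f_2,f_3$. Let $A$ be a finite set generating $G$ as a monoid. Then there is $K$ such that $1\le a_n\lambda^{-n}\le4K^2$ for all $n\ge0$.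

Example 2 shows that Theorem 2 does not extend to direct products of two acylindrically hyperbolic groups.

## 4. Why Proposition 4 implies the theorems

**Theorem 2.** A non-elementary acylindrical action on a geodesic hyperbolic space is in case 3 of Fact A, so three pairwise independent loxodromics exist. The group is infinite, since loxodromics have infinite order. Apply Proposition 4 with $C=4K^2$.

**Theorem 1.** Here $3g-3\ge3$, so Fact B applies to $\mathcal C(\Sigma_g)$, a geodesic space. First we pass from vertices to the whole graph. If points $p,q$ of the graph are each moved at most $r$ by $u$, then vertices $p',q'$ within $\frac12$ of them are each moved at most $r+1$, and $d(p',q')\ge d(p,q)-1$. So if $R',N_0'$ serve for $r+1$ on vertices, then $R'+1,N_0'$ serve for $r$ on the graph, and the action on the graph is acylindrical.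

Now rule out cases 1 and 2 of Fact A. Orbits are unbounded, since a pseudo-Anosov element is loxodromic. The group is not virtually cyclic, since it contains $\langle T_{c_1},T_{c_3}\rangle\cong\mathbb Z^2$. To see this, note that the two twists commute because $c_1,c_3$ are disjoint. Suppose $T_{c_1}^pT_{c_3}^q=1$. A power $T_c^k$ acts on $H_1(\Sigma_g;\mathbb Z)$ by adding to $[x]$ the multiple $\pm k$ times the algebraic intersection number of $c$ and $x$ of $[c]$. Applied to $[c_4]$, which meets $c_3$ once and misses $c_1$, the product gives $[c_4]\pm q[c_3]$. Since $[c_3]$ has infinite order (it has intersection $\pm1$ with $c_4$), $q=0$. Applying $T_{c_1}^p$ to $[c_2]$ gives $[c_2]\pm p[c_1]$, so $p=0$. (This also shows that the powers of $T_{c_1}$ are distinct.)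

So case 3 holds, and Proposition 4 with $A=H\cup H^{-1}$ gives Theorem 1.

**Theorem 3.** We let mapping classes permute the punctures. If $3g-3+n\ge2$, the argument for Theorem 1 applies with two disjoint non-isotopic essential curves in place of $c_1,c_3$. They exist because a pants decomposition has $3g-3+n$ curves, and their twists generate $\mathbb Z^2$ by the textbook fact on twists about disjoint non-isotopic essential curves.

If $(g,n)\in\{(0,4),(1,0),(1,1)\}$, then $\mathrm{Mod}(S)$ is $PSL_2(\mathbb Z)\ltimes(\mathbb Z/2)^2$ in the first case and $SL_2(\mathbb Z)$ in the other two (textbook). These groups are virtually non-abelian free, hence hyperbolic and not virtually cyclic. The action on the Cayley graph is acylindrical (Section 2) and has unbounded orbits, so it is in case 3 of Fact A, hence non-elementary, and Theorem 2 applies.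

The remaining cases are $g=0$, $n\le3$, where the group is finite (textbook). In all other cases it is infinite, as just seen. $\square$

The rest of the notes proves Proposition 4.

## 5. Submultiplicativity and the lower bound

**Step 0.** *This step proves the lower bound and sets up the normalized sequence.*

If $|g|=n+m$, cut a shortest word for $g$ into a prefix of length $n$ and a suffix of length $m$. These represent elements of length exactly $n$ and $m$, since a shorter expression for either would shorten $g$. As $g$ is their product,
$$a_{n+m}\le a_na_m. \tag{2}$$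
$G$ is infinite and balls are finite, so there are elements of arbitrarily large length. Their prefixes have every length, so $a_n\ge1$ for all $n$. Fekete's lemma gives
$$\lim_{n\to\infty} a_n^{1/n}=\inf_{n\ge1}a_n^{1/n}=:\lambda'\ge1 .$$
This $\lambda'$ is $\lambda$. For $\varepsilon>0$ there is $C_\varepsilon$ with $a_j\le C_\varepsilon(\lambda'+\varepsilon)^j$ for all $j$. Summing over $j\le n$,
$$a_n\le\#B_n\le(n+1)\,C_\varepsilon\,(\lambda'+\varepsilon)^n .$$
Take $n$-th roots, then let $\varepsilon\to0$.

Put $\alpha_n=a_n\lambda^{-n}$. Since $\lambda$ is the infimum of $a_n^{1/n}$, and $a_0=1$,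
$$\alpha_n\ge1,\qquad\alpha_{n+m}\le\alpha_n\alpha_m\qquad\text{for all }n,m\ge0. \tag{3}$$
The lower bound in Proposition 4 is proved. Moreover, since $a_n^{1/n}\to\lambda$,
$$\Theta(s):=\sum_{g\in G}e^{-s|g|}=\sum_{n\ge0}a_ne^{-sn}<\infty\qquad\text{for every }s>\log\lambda .$$

Finally, fix $o\in X$ (a vertex, if $X$ is a curve graph) and put $L=\max_{t\in A}d(o,to)$. By the triangle inequality, $d(o,go)\le L|g|$ for all $g$.

## 6. The upper bound in the free group

What is missing is an upper bound for $\alpha_n$. A natural plan is to prove a reverse inequality $a_na_m\le C\,a_{n+m}$. In $F_2$ this works. Given reduced words $g\in S_n$, $h\in S_m$, choose a letter $x\in\{a^{\pm1},b^{\pm1}\}$ such that $gxh$ is reduced. At most two letters are forbidden, namely the inverse of the last letter of $g$ and the inverse of the first letter of $h$, so a choice exists. The map $(g,h)\mapsto gxh\in S_{n+m+1}$ is injective, since $g$ is the prefix of length $n$ and $h$ the suffix of length $m$. Hence $a_na_m\le a_{n+m+1}\le4a_{n+m}$.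

This gives $\alpha_n\alpha_m\le4\alpha_{n+m}$, so $(\alpha_n/4)^k\le\alpha_{nk}/4$. Since $\alpha_{nk}^{1/k}=\big(a_{nk}^{1/(nk)}/\lambda\big)^n\to1$ as $k\to\infty$, we get $\alpha_n\le4$.

Two ingredients were used: a *connector* $x$ that prevents cancellation, and the *recovery* of $(g,h)$ from the product. For general $G$ we use large powers of the $f_i$ as connectors, and recover $g$ from the geometry of $X$. Sections 7 and 8 see how far this goes.

## 7. Connectors that prevent cancellation in $X$

**Step 1.** *This step fixes all constants.*

First, for $i\ne j$,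
$$\sup_{k,l\in\mathbb Z}(f_i^ko\,|\,f_j^lo)_o<\infty .$$
Suppose not, and choose $k_n,l_n$ with $(f_i^{k_n}o|f_j^{l_n}o)_o\to\infty$. The product is at most $\min\{d(o,f_i^{k_n}o),d(o,f_j^{l_n}o)\}$, and $d(o,f^ko)\le|k|\,d(o,fo)$ for any isometry $f$; so $|k_n|,|l_n|\to\infty$. Pass to a subsequence on which the signs of $k_n$ and $l_n$ are constant. Then $f_i^{k_n}o$ converges to one of $f_i^{\pm}$ and $f_j^{l_n}o$ to one of $f_j^{\pm}$. As their mutual Gromov products tend to infinity, these two points of $\partial X$ coincide, contradicting independence.

Let $c_1$ be the maximum of these suprema over $i\ne j$. Set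
$$c=c_1+\delta,\qquad\kappa=4c+2\delta,\qquad r=2\kappa+1+2\delta,$$
and let $R,N_0$ be the acylindricity constants for this $r$. Since $d(o,f_i^ko)\to\infty$ as $k\to\infty$, we can fix one $k\geq 1$ with
$$d(o,f_i^ko)>\max\{R,\,2c+\delta\}\qquad(i=1,2,3).$$
Put $F_i=f_i^k$ and $c_0=\max_i|F_i|$.

**Step 2.** *This step chooses, for each pair $(g,h)$, a connector along which neither side backtracks.*

*For all $g,h\in G$ there is $F=F_{g,h}\in\{F_1,F_2,F_3\}$ with*
$$(g^{-1}o\,|\,Fo)_o\le c\qquad\text{and}\qquad(F^{-1}o\,|\,ho)_o\le c. \tag{4}$$

Suppose the first inequality failed for two indices $i\ne j$. By (1),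
$$(F_io|F_jo)_o\ge\min\{(F_io|g^{-1}o)_o,(g^{-1}o|F_jo)_o\}-\delta>c-\delta=c_1,$$
contradicting the choice of $c_1$. So the first inequality fails for at most one index. The second also fails for at most one index, by the same argument with $F_i^{-1}=f_i^{-k}$ (the suprema in Step 1 include negative exponents). Three indices, at most two excluded: one remains. Fix one such choice $F_{g,h}$ for every pair $(g,h)$.

*Why three.* In $F_2$, two connectors $a^k,b^k$ would not suffice for (4) when $k>c$. Take $g=a^{-m}$, $h=b^{-m}$ with $m\ge k$. Then $(g^{-1}|a^k)_1=(a^m|a^k)_1=k$ and $((b^k)^{-1}|h)_1=(b^{-k}|b^{-m})_1=k$, so each connector fails on one side.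

**Step 3.** *This step shows that $o,\ go,\ gFo,\ gFho$ lie almost in order along a line.*

*Let $F=F_{g,h}$ and $P=gFh$. Then*
$$d(o,go)+d(go,gFo)+d(gFo,Po)\le d(o,Po)+\kappa. \tag{5}$$

Write $x=o$, $a=go$, $b=gFo$, $y=Po$. Applying the isometries $g^{-1}$ and $(gF)^{-1}$, we can read (4) as
$$(x|b)_a=(g^{-1}o|Fo)_o\le c,\qquad(a|y)_b=(F^{-1}o|ho)_o\le c .$$
Also $d(a,b)=d(o,Fo)>2c+\delta$. Directly from the definition, $(y|b)_a+(a|y)_b=d(a,b)$, so
$$(y|b)_a=d(a,b)-(a|y)_b>c+\delta .$$
By (1), $c\ge(x|b)_a\ge\min\{(x|y)_a,(y|b)_a\}-\delta$, so the minimum is at most $c+\delta$. As $(y|b)_a>c+\delta$, the minimum is $(x|y)_a$, and therefore $(x|y)_a\le c+\delta$. Now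
$$d(x,y)=d(x,a)+d(a,y)-2(x|y)_a\ge d(x,a)+d(a,y)-2c-2\delta,$$
$$d(a,y)=d(a,b)+d(b,y)-2(a|y)_b\ge d(a,b)+d(b,y)-2c.$$
Adding these gives $d(x,y)\ge d(x,a)+d(a,b)+d(b,y)-(4c+2\delta)$, which is (5).

## 8. Recovering $g$ from the product

**Step 4.** *This step bounds how many pairs have the same product.*

*For all $P\in G$ and all integers $N\ge0$,*
$$\#\{(g,h):\ |g|\le N,\ gF_{g,h}h=P\}\ \le\ 3N_0(LN+1). \tag{6}$$

There is no restriction on $|h|$, and all lengths $|g|\le N$ are counted together.

*Reduction.* The pair $(g,h)$ is determined by $g$ and $F=F_{g,h}$, because $h=F^{-1}g^{-1}P$. There are three values of $F$. Since $0\le d(o,go)\le LN$, the integer $j=\lfloor d(o,go)\rfloor$ takes at most $LN+1$ values. So it suffices to show that, for fixed $F$ and $j$, at most $N_0$ elements $g$ occur.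

*Claim.* If $p,q,z\in X$ satisfy $d(o,p)+d(p,z)\le d(o,z)+\kappa$ and $d(o,q)+d(q,z)\le d(o,z)+\kappa$, then
$$d(p,q)\le|d(o,p)-d(o,q)|+\kappa+2\delta .$$
In words: two points almost on the way from $o$ to $z$, at about the same distance from $o$, are close. Indeed
$$(p|z)_o=\tfrac12\big(d(o,p)+d(o,z)-d(p,z)\big)\ge d(o,p)-\tfrac\kappa2,$$
and likewise $(q|z)_o\ge d(o,q)-\frac\kappa2$. By (1), $(p|q)_o\ge\min\{d(o,p),d(o,q)\}-\frac\kappa2-\delta$. Substitute this into $d(p,q)=d(o,p)+d(o,q)-2(p|q)_o$.

Now let $g,g'$ both occur for the same $(F,j)$, with $gFh=g'Fh'=P$.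

*The points $go,g'o$ are close.* By (5) and $d(go,Po)\le d(go,gFo)+d(gFo,Po)$, the point $go$ satisfies the hypothesis of the claim with $z=Po$; so does $g'o$. As $|d(o,go)-d(o,g'o)|\le1$, the claim gives $d(go,g'o)\le1+\kappa+2\delta\le r$.

*The points $gFo,g'Fo$ are close.* By (5) and $d(o,gFo)\le d(o,go)+d(go,gFo)$, we have $d(o,gFo)+d(gFo,Po)\le d(o,Po)+\kappa$, so $gFo$ satisfies the hypothesis of the claim with $z=Po$; so does $g'Fo$. To compare their distances from $o$, insert $d(o,Po)\le d(o,gFo)+d(gFo,Po)$ into (5) and cancel $d(gFo,Po)$. With $d(go,gFo)=d(o,Fo)$ this yields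
$$d(o,go)+d(o,Fo)-\kappa\ \le\ d(o,gFo)\ \le\ d(o,go)+d(o,Fo).$$
The same holds for $g'$. As $d(o,go)$ and $d(o,g'o)$ both lie in $[j,j+1)$, both $d(o,gFo)$ and $d(o,g'Fo)$ lie in the interval $[\,j+d(o,Fo)-\kappa,\ j+1+d(o,Fo)\,]$, so they differ by at most $1+\kappa$. The claim gives $d(gFo,g'Fo)\le2\kappa+1+2\delta=r$.

*Acylindricity.* Put $u=g^{-1}g'$. Then $d(o,uo)=d(go,g'o)\le r$ and $d(Fo,uFo)=d(gFo,g'Fo)\le r$, while $d(o,Fo)\ge R$. So there are at most $N_0$ possible $u$. Fixing one $g$ that occurs, every $g'$ that occurs is $gu$ for one of these $u$. Hence at most $N_0$ elements occur, and (6) follows.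

## 9. The factor lost on one pair of spheres

Now imitate the free group. Apply $(g,h)\mapsto gF_{g,h}h$ to $S_n\times S_m$. The image lies in $B_{n+m+c_0}$, and (6) with $N=n$ bounds the fibers:
$$a_na_m\le3N_0(Ln+1)\,\#B_{n+m+c_0}. \tag{7}$$
Compared with $F_2$, two things went wrong. The product is aligned in $X$, not in the Cayley graph, so its word length has an upper bound but no useful lower bound; hence the ball. And knowing $|g|=n$ does not tell us how far along the way from $o$ to $Po$ the point $go$ sits: the bounds give only $0\le d(o,go)\le Ln$. Hence the factor $Ln+1$.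

The factor is a real obstacle: (2) and (7) alone, read as numerical inequalities, do not imply bounded $\alpha_n$. Take the numerical sequence $a_n=(n+1)\lambda^n$ with $\lambda>1$. It satisfies (2), because $n+m+1\le(n+1)(m+1)$. It satisfies an inequality of the form (7), because
$$a_na_m=(n+1)(m+1)\lambda^{n+m}\le(n+1)(n+m+1)\lambda^{n+m}=(n+1)\,a_{n+m},$$
and $a_{n+m}$ is at most the sum of the $a_j$ with $j\le n+m+c_0$. Yet $\alpha_n=n+1$. This is the order of growth in Example 2.

But (7) wastes information. In (6), the bound $3N_0(LN+1)$ covers *all* $g$ with $|g|\le N$ at once, $N+1$ spheres for the price of one. Spread over these $N+1$ spheres, the loss is a constant per sphere. To use this, keep $g$ in the ball of radius $N$, let $h$ run over the *whole group* with a weight that makes the sum converge, and compare with the same weighted sum over $P$. The unknown word length of $P$ then does no harm, since the upper bound $|P|\le|g|+|h|+c_0$ is the only direction needed. This gives an average bound on $\alpha_n$, and submultiplicativity turns it into a uniform one.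

## 10. From an average bound to a uniform bound

**Step 5.** *This step bounds the averages of $\alpha_0,\dots,\alpha_N$.*

Let $s>\log\lambda\ge0$ and $N\ge0$. For $P=gF_{g,h}h$ we have $|P|\le|g|+|h|+c_0$, so $e^{-s|P|}\ge e^{-sc_0}e^{-s|g|}e^{-s|h|}$. Sum over $|g|\le N$ and all $h\in G$, then group the pairs by their product (all terms are positive) and use (6):
$$e^{-sc_0}\Big(\sum_{n=0}^Na_ne^{-sn}\Big)\Theta(s)\ \le\ \sum_{|g|\le N}\sum_{h\in G}e^{-s|gF_{g,h}h|}$$
$$=\ \sum_{P\in G}e^{-s|P|}\,\#\{(g,h):|g|\le N,\ gF_{g,h}h=P\}\ \le\ 3N_0(LN+1)\,\Theta(s).$$
Since $0<\Theta(s)<\infty$, we may divide by it: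
$$\sum_{n=0}^Na_ne^{-sn}\le3N_0\,e^{sc_0}(LN+1).$$
The sum is finite, so let $s\downarrow\log\lambda$. With $K:=3N_0\lambda^{c_0}(L+1)$ and $LN+1\le(L+1)(N+1)$,
$$\sum_{n=0}^N\alpha_n\le K(N+1)\qquad\text{for all }N\ge0. \tag{8}$$

The sequence $\alpha_n=n+1$ of Section 9 violates (8) for large $N$, as it must.

**Step 6.** *This step removes the average.*

Fix $N\ge0$ and let $J=\{n\in\{0,\dots,N\}:\alpha_n>2K\}$. Then $\#J<\frac{N+1}2$. This is clear if $J$ is empty; otherwise $2K\,\#J<\sum_{n\in J}\alpha_n\le K(N+1)$ by (8). The map $n\mapsto N-n$ is a bijection of $\{0,\dots,N\}$, so the number of $n$ with $n\in J$ or $N-n\in J$ is at most $2\,\#J<N+1$. Hence some $n\in\{0,\dots,N\}$ has both $\alpha_n\le2K$ and $\alpha_{N-n}\le2K$. By (3),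
$$\alpha_N\le\alpha_n\,\alpha_{N-n}\le4K^2 .$$
Together with $\alpha_N\ge1$ this proves Proposition 4, and with Section 4 it proves Theorems 1, 2 and 3. $\blacksquare$

## 11. The constant, and two reformulations

The proof gives the explicit value $C=4K^2$ with $K=3N_0\lambda^{c_0}(L+1)$. Here $L$ bounds how far a generator moves $o$, $N_0$ is the acylindricity constant for $r$, and $c_0$ is the maximal word length of the three connectors. The lower constant is always $1$.

Under Theorem 2, the reverse inequality that could not be reached directly in Section 9 now holds with a constant. From $a_n\le C\lambda^n$, $a_m\le C\lambda^m$ and $\lambda^{n+m}\le a_{n+m}$,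
$$C^{-2}a_na_m\le\lambda^{n+m}\le a_{n+m}\le a_na_m\qquad\text{for all }n,m\ge0.$$
Likewise, multiplying $\lambda^n\le a_n\le C\lambda^n$ by $z^n$ and summing, the growth series satisfies
$$\frac1{1-\lambda z}\le\sum_{n\ge0}a_nz^n\le\frac C{1-\lambda z}\qquad\text{for }0\le z<1/\lambda .$$
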